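# Zariski-dense leaves for an open and dense set of one-dimensional foliations on $\mathbb P^m$

## An eigenvalue sum that bounds degrees

Let $\mathcal G$ be a one-dimensional singular holomorphic foliation of degree $d$ on $\mathbb P^m$ with finitely many singular points. Near a singular point $p$ the foliation is generated by a vector field vanishing at $p$; suppose that its linear part at $p$ always has nonzero eigenvalues $\lambda_1(p),\dots,\lambda_m(p)$. The local vector field is determined up to a nowhere zero factor, so these eigenvalues are determined up to order and a common scalar. For $1\le k\le m-1$ and a $k$-element set $C\subset\{1,\dots,m\}$, the quotient $(\sum_i\lambda_i(p))^k/\prod_{i\in C}\lambda_i(p)$ does not change when all $\lambda_i(p)$ are multiplied by the same number. Hence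
$$b_k(\mathcal G)=\frac1{(m+d)^k}\sum_{p\in\mathrm{Sing}(\mathcal G)}\ \sum_{|C|=k}\frac{\big|\sum_{i=1}^m\lambda_i(p)\big|^k}{\prod_{i\in C}|\lambda_i(p)|}\tag{1}$$
is a well-defined real number. It is computed from the linear parts at finitely many points, and it moves continuously with $\mathcal G$.

Here is what it is for. Suppose that some proper algebraic subvariety of positive dimension is a union of leaves and singular points of $\mathcal G$, and let $V$ be an irreducible one of the smallest possible positive dimension $k$. We shall see that, for $\mathcal G$ in an explicit open dense set, $\deg V$ equals $(m+d)^{-k}$ times a sum of some of the quotients above, so that $\deg V\le b_k(\mathcal G)$. A global quantity is thereby bounded by local ones, uniformly for all foliations near a given one.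

Such a bound is what is needed to answer the following question, asked in W. Costa e Silva and A. Lins Neto, "Pull-back components of the space of foliations of codimension $\ge2$", arXiv:1607.06744 (2016). Let $m\ge3$ and $d\ge2$. Can one find an open and dense set of foliations of degree $d$ on $\mathbb P^m$ such that every leaf of every foliation in the set is Zariski dense in $\mathbb P^m$? The answer is yes. The work lies in the word "open".

## Foliations of degree $d$ and their divergence-free fields

A one-dimensional foliation $\mathcal G$ of degree $d$ on $\mathbb P^m$ is given by a nonzero section $\xi$ of $T\mathbb P^m\otimes\mathcal O(d-1)$, up to scalars, with zero set $\mathrm{Sing}(\mathcal G)$ of codimension at least $2$. The space $\mathbb F\mathrm{ol}(d;1,m)$ of these foliations is an open subset of the projective space of $H^0(\mathbb P^m,T\mathbb P^m\otimes\mathcal O(d-1))$. The leaves are the maximal connected immersed complex curves in $\mathbb P^m\setminus\mathrm{Sing}(\mathcal G)$ tangent to $\xi$.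

Let $R=\sum_i x_i\partial_i$ be the Euler field on $\mathbb C^{m+1}$. The Euler sequence $0\to\mathcal O(d-1)\to\mathcal O(d)^{m+1}\to T\mathbb P^m\otimes\mathcal O(d-1)\to0$ and $H^1(\mathbb P^m,\mathcal O(d-1))=0$ show that $\xi$ is given by a homogeneous polynomial vector field $X$ of degree $d$ on $\mathbb C^{m+1}$, unique up to adding $gR$ with $g$ homogeneous of degree $d-1$. Since
$$\operatorname{div}(gR)=R(g)+(m+1)g=(m+d)g,$$
there is exactly one representative with $\operatorname{div}X=0$, namely $X-\frac{\operatorname{div}X}{m+d}R$ for any representative $X$. It depends linearly on $\xi$. *From now on $X$ denotes the divergence-free representative.*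

A point $[v]$ is singular if and only if $X(v)\in\mathbb Cv$. If $[v]$ is not singular, the trajectory of $X$ through $v$, for small complex time, projects onto a neighborhood of $[v]$ in its leaf.

**Eigenvalues at a singular point.** Let $p=[v]$ be singular, $X(v)=\chi_pv$, and let $\ell$ be a linear form with $\ell(v)=1$. On the affine chart $\{\ell=1\}$ the section $\xi$ is represented by $X-\ell(X)R$, which is tangent to the chart because $\ell(X-\ell(X)R)=\ell(X)(1-\ell)$. Its derivative at $v$ sends $w\in\ker\ell$ to
$$DX(v)w-\chi_pw-\ell(DX(v)w)\,v .$$
By Euler's identity $DX(v)v=d\chi_pv$, so $DX(v)$ acts on $\mathbb C^{m+1}/\mathbb Cv\cong\ker\ell$, and the linear part of $\xi$ at $p$ is $DX(v)-\chi_p$ on this quotient. Let $\lambda_1(p),\dots,\lambda_m(p)$ be its eigenvalues. Then $DX(v)$ has eigenvalues $d\chi_p$ and $\lambda_i(p)+\chi_p$, and its trace is $\operatorname{div}X(v)=0$. So $0=d\chi_p+\sum_i(\lambda_i(p)+\chi_p)$, that is,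
$$\chi_p=-\frac1{m+d}\sum_{i=1}^m\lambda_i(p).\tag{2}$$
This is where the factor $m+d$ in (1) comes from.

**Example 1.** Take $d=2$ and start from $\sum_{i=0}^mx_i^2\partial_i$. The equation $v_i^2=cv_i$ for all $i$ forces $v_i\in\{0,c\}$ (and $c=0$ would give $v=0$), so the singular points are $p_S=[v_S]$, where $v_S$ is the indicator vector of a nonempty $S\subset\{0,\dots,m\}$. There are $2^{m+1}-1=\frac{d^{m+1}-1}{d-1}$ of them. At $v_S$ the derivative is $2$ on the coordinates in $S$ and $0$ on the others, and $v_S$ is multiplied by $1$. So with $s=|S|$ the eigenvalues at $p_S$ are $1$ ($s-1$ times) and $-1$ ($m+1-s$ times); passing to the divergence-free representative does not change them. By (2), $\chi_{p_S}=\frac{m+2-2s}{m+2}$. All coordinate subspaces are unions of leaves and singular points.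

## Invariant sets

**Definition.** A set $T\subset\mathbb P^m$ is invariant if, for every $q\in T\setminus\mathrm{Sing}(\mathcal G)$, the germ at $q$ of the leaf through $q$ lies in $T$.

Leaves are invariant, and so is every subset of $\mathrm{Sing}(\mathcal G)$. In Example 1 the line $x_2=\dots=x_m=0$ is invariant.

**Lemma 1.** Let $T$ be invariant.

(i) The ideal $\mathcal I$ of polynomials vanishing on the cone over $T$ satisfies $X(\mathcal I)\subset\mathcal I$, and the Zariski closure of $T$ is invariant.

(ii) Let $\mathrm{Sing}(\mathcal G)$ be finite and $T$ algebraic. Then the positive-dimensional irreducible components of $T$ are invariant, $\mathrm{Sing}(T)$ is invariant, and if $T$ has no isolated points, its ideal sheaf is stable under local vector fields generating $\mathcal G$.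

*Proof of (i).* The ideal $\mathcal I$ is homogeneous. Let $f\in\mathcal I$ be homogeneous and $[v]\in T$. If $[v]$ is singular, then $X(v)=\chi v$ and $(Xf)(v)=\chi\,df_v(v)=\chi\deg(f)f(v)=0$. Otherwise the trajectory of $X$ through $v$ projects into the leaf germ at $[v]$, hence into $T$; so $f$ vanishes along it and $(Xf)(v)=0$. Thus $X(\mathcal I)\subset\mathcal I$. Now let $[v]$ be a nonsingular point of the Zariski closure and $f\in\mathcal I$. All $X^nf$ lie in $\mathcal I$, so all derivatives at $t=0$ of $f$ along the trajectory of $v$ vanish, and $f$ vanishes along it. So the leaf germ at $[v]$ lies in the Zariski closure.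

*Proof of (ii).* If $f$ vanishes on $T$ near a point and $Y$ is a local generator of $\mathcal G$, then $Yf=0$ on $T\setminus\mathrm{Sing}(\mathcal G)$ by invariance. When $T$ has no isolated points this set is dense in $T$, so $Yf=0$ on $T$. This is the last claim.

Let $T_1$ be a positive-dimensional component, and let $T_1^0$ be the complement in $T_1$ of $\mathrm{Sing}(\mathcal G)$ and of the other components; it is dense in $T_1$. Near $q\in T_1^0$ we have $T=T_1$, so the leaf germ at $q$ lies in $T_1$. Hence if a homogeneous $f$ vanishes on the cone over $T_1$, then $Xf$ vanishes over $T_1^0$, hence over $T_1$. The argument at the end of (i) shows that $T_1$ is invariant.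

Finally let $q\in T\setminus\mathrm{Sing}(\mathcal G)$ and take a flow box around $q$, a product (disc) $\times$ (polydisc) whose plaques are the discs. The trace of $T$ on a plaque is closed, and open by invariance; so it is empty or everything. Hence near $q$ the set $T$ is a product of a disc with an analytic set $T_0$, and $\mathrm{Sing}(T)$ is the product of the disc with $\mathrm{Sing}(T_0)$. So $\mathrm{Sing}(T)$ is invariant. $\square$

## Open dense against generic: the statement, and small cases

The following facts are taken as given, for $m\ge2$ and $d\ge2$.

**Fact 1.** There is an open and dense subset $\mathcal M(d)\subset\mathbb F\mathrm{ol}(d;1,m)$ such that every $\mathcal G\in\mathcal M(d)$ has exactly $N=\frac{d^{m+1}-1}{d-1}$ singularities, all hyperbolic (nondegenerate, with all quotients $\lambda_i/\lambda_j$, $i\ne j$, of the eigenvalues non-real) and all of Kupka type (the trace of the linear part is nonzero), and has no algebraic invariant curve.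

**Fact 2.** There is a generic subset $\mathcal M_g(d)\subset\mathcal M(d)$, that is, a countable intersection of open dense subsets, such that no $\mathcal G\in\mathcal M_g(d)$ has a proper algebraic invariant subset of positive dimension.

By Baire's theorem $\mathcal M_g(d)$ is dense, but a generic set need not contain an open set.

Let $\mathrm{Bad}$ be the set of $\mathcal G$ that have a proper invariant algebraic subset of positive dimension. If $\mathcal G\notin\mathrm{Bad}$, then every leaf $L$ is Zariski dense: $L$ is invariant and infinite, so by Lemma 1(i) its Zariski closure is an invariant algebraic set of positive dimension, hence $\mathbb P^m$. The task is therefore to find an open dense set that avoids $\mathrm{Bad}$.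

*Degree one.* The hypothesis $d\ge2$ matters. A foliation of degree $1$ comes from a linear map of $\mathbb C^{m+1}$. Those with distinct eigenvalues form an open dense set, and for eigenvectors $e_0,e_1$ the line through $[e_0]$ and $[e_1]$, minus these two points, is a leaf whose Zariski closure is only that line.

*The plane.* When $m=2$, a proper invariant algebraic set of positive dimension has an invariant curve as a component. Fact 1 excludes this on the open dense set $\mathcal M(d)$, and there is nothing to do.

*Three-space.* When $m=3$, Fact 1 removes curves, and the remaining enemies are invariant surfaces. If $V$ is an irreducible invariant surface of $\mathcal G\in\mathcal M(d)$, its singular set is invariant by Lemma 1(ii), and it cannot contain a curve. So it is finite. This observation will be used in every dimension.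

**Theorem A.** Let $m\ge3$, $d\ge2$. There is an explicit set $\mathcal H(d)\subset\mathcal M(d)$, defined in the section on open conditions below by conditions on the eigenvalues at the singular points, with the following properties. $\mathcal H(d)$ is open and dense in $\mathbb F\mathrm{ol}(d;1,m)$, and $\mathrm{Bad}\cap\mathcal H(d)$ is closed in $\mathcal H(d)$ with empty interior. Hence $\mathcal U:=\mathcal H(d)\setminus\mathrm{Bad}$ is open and dense in $\mathbb F\mathrm{ol}(d;1,m)$. For every $\mathcal G\in\mathcal U$ there is no proper invariant algebraic subset of positive dimension, and every one-dimensional leaf is Zariski dense in $\mathbb P^m$.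

## Bounded degree is a closed condition

The first thing to try is to write $\mathrm{Bad}$ as a union of closed sets. For $D\ge1$ let $\mathcal Z_D$ be the set of $\mathcal G\in\mathbb F\mathrm{ol}(d;1,m)$ that have an invariant algebraic set of positive dimension contained in a hypersurface of degree $D$. Every proper algebraic set lies in some hypersurface, so $\mathrm{Bad}=\bigcup_D\mathcal Z_D$.

**Proposition 2.** Each $\mathcal Z_D$ is closed in $\mathbb F\mathrm{ol}(d;1,m)$ and has empty interior.

*Proof.* Let $\mathcal G_n\to\mathcal G$ with $V_n\subset\{F_n=0\}$ invariant under $\mathcal G_n$, $\dim V_n>0$, $\deg F_n=D$ and $\|F_n\|=1$. Scale the sections so that the divergence-free fields satisfy $X_n\to X$. After passing to a subsequence, $F_n\to F\ne0$, and $V_n\to T$ in the Hausdorff metric on compact subsets of $\mathbb P^m$. Then $T\subset\{F=0\}$.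

*The limit $T$ is $\mathcal G$-invariant.* Let $q=[v]\in T\setminus\mathrm{Sing}(\mathcal G)$ and choose $[v_n]\in V_n$ with $v_n\to v$. For some $\delta>0$ the trajectories of $X_n$ through $v_n$ exist for complex $|t|\le\delta$ and converge uniformly to that of $X$ through $v$; shrinking $\delta$, the latter stays over $\mathbb P^m\setminus\mathrm{Sing}(\mathcal G)$. Singularity means that $X$ and $R$ are linearly dependent, so by uniform convergence, for large $n$ the trajectory of $v_n$ stays over $\mathbb P^m\setminus\mathrm{Sing}(\mathcal G_n)$. The set of $t$ with $|t|<\delta$ for which the trajectory of $v_n$ lies over $V_n$ contains $0$, is closed because $V_n$ is closed, and is open because $V_n$ is invariant. So it is the whole disc. Passing to the limit, the trajectory of $v$ lies over $T$.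

*The limit is not too small.* Let $W$ be the Zariski closure of $T$. It is invariant by Lemma 1(i), and $W\subset\{F=0\}$. Each $V_n$ has positive dimension, so it meets every hyperplane; by compactness so does $T$. A finite set misses some hyperplane, so $T$ is infinite and $\dim W>0$. Thus $\mathcal G\in\mathcal Z_D$, and $\mathcal Z_D$ is closed. It is disjoint from the dense set $\mathcal M_g(d)$ by Fact 2, so its interior is empty. $\square$

This presents $\mathrm{Bad}$ as a countable union of closed sets with empty interior, so its complement is generic. Here the approach stops: such a union may well be dense, and then its complement contains no open set. The sets increase, $\mathcal Z_D\subset\mathcal Z_{D+1}$ (multiply the equation by a linear form), and what would help is that near a given foliation the union stabilizes. So we want: *for $\mathcal G_0$ in an open dense set, a neighborhood $\mathcal N$ and a number $D$ such that every $\mathcal G\in\mathcal N\cap\mathrm{Bad}$ has at least one invariant variety inside a hypersurface of degree $D$.* The words "at least one" let us choose the variety, and we choose an irreducible $V$ of minimal positive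 dimension $k$. Its singular set is then finite, for the reason given above in $\mathbb P^3$.

## Resonances that can and cannot be excluded on an open set

If a minimal $V$ happens to be smooth, its degree can be read off at the singular points by a residue formula (Proposition 7 below): $\deg V=\sum_{p}(-\chi_p)^k/\det(D\xi|_{T_pV})$, the sum being over $p\in V\cap\mathrm{Sing}(\mathcal G)$. One can try this on Example 1. For the line $x_2=\dots=x_m=0$ the singular points are two with $s=1$ (eigenvalue along the line $-1$) and one with $s=2$ (eigenvalue $1$), and
$$2\cdot\frac{m}{m+2}-\frac{m-2}{m+2}=1 .$$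
For the plane $x_3=\dots=x_m=0$ there are three points with $s=1$, three with $s=2$, one with $s=3$; the determinants along the plane are $1,-1,1$, and
$$\frac{3m^2-3(m-2)^2+(m-4)^2}{(m+2)^2}=\frac{m^2+4m+4}{(m+2)^2}=1 .$$

In general $V$ may be singular at finitely many points of $\mathrm{Sing}(\mathcal G)$. If all local branches of $V$ are smooth there, the normalization of $V$ is an immersed manifold and the formula still applies on it. So the local question is: *which invariant germs, smooth outside the origin, does a hyperbolic singularity admit?*

For the diagonal field $\sum\lambda_ix_i\partial_i$ give $x^a$ the weight $a\cdot\lambda$. If $\lambda_1,\dots,\lambda_m$ are linearly independent over $\mathbb Q$, distinct monomials have distinct weights. We shall see in (W1) below that an invariant prime ideal of power series then contains every monomial of each of its elements. Being prime, it is generated by variables, and invariant irreducible germs are coordinate subspaces. But rational independence is not an open condition when $m\ge3$. Indeed, let $\lambda_1/\lambda_2\notin\mathbb R$ and let $c$ be the diameter of a fundamental parallelogram of the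 lattice $\mathbb Z\lambda_1+\mathbb Z\lambda_2$. For each integer $n\ge1$ there are $n_1,n_2\in\mathbb Z$ with $|n\lambda_3-n_1\lambda_1-n_2\lambda_2|\le c$. Moving $\lambda_3$ by at most $c/n$ produces the relation $n\lambda_3=n_1\lambda_1+n_2\lambda_2$. So rationally dependent spectra are dense.

**Example 2.** Let $\lambda_1/\lambda_2\notin\mathbb R$ and $2\lambda_3=3\lambda_1+5\lambda_2$. The surface $x_3^2=x_1^3x_2^5$ in $\mathbb C^3$ is invariant under $\sum\lambda_ix_i\partial_i$, since both monomials have weight $2\lambda_3$. It is singular exactly where $x_3=0$ and $x_1x_2=0$, that is, along two coordinate axes.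

So we need conditions that are open, and we must use that $V$ is smooth outside the point. The observation that makes this work is that *two* complex numbers with non-real quotient generate a discrete lattice, so a condition in which only two eigenvalues carry arbitrary integer coefficients is open.

**Definition.** $\Omega_m\subset(\mathbb C^*)^m$ is the set of $\lambda$ such that

* (a) $\lambda_i/\lambda_j\notin\mathbb R$ for $i\ne j$;
* (b) $\lambda_l\notin\mathbb Z\lambda_i+\mathbb Z\lambda_j$ for $i,j,l$ pairwise distinct;
* (c) $\lambda_l-\lambda_{l'}\notin\mathbb Z\lambda_i+\mathbb Z\lambda_j$ for $i,j,l,l'$ pairwise distinct.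

It is invariant under scaling and permutations. The spectrum of Example 2 lies in $\Omega_3$: in the basis $\lambda_1,\lambda_2$ of $\mathbb C$ over $\mathbb R$, $\lambda_3$ has coordinates $(\frac32,\frac52)$, which gives (a). Moreover $\lambda_1=\frac23\lambda_3-\frac53\lambda_2$ and $\lambda_2=\frac25\lambda_3-\frac35\lambda_1$, so none of the three pairs of coordinates is integral and (b) holds; (c) is empty for $m=3$. So $\Omega_m$ does not exclude singular invariant germs in general. It will exclude those that are smooth outside $0$.

**Lemma 3.** $\Omega_m$ is open and dense in $\mathbb C^m$ ($m\ge2$). The matrices with spectrum in $\Omega_m$ form an open dense subset of $\mathfrak{gl}_m(\mathbb C)$.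

*Proof.* Condition (a), together with $\lambda\in(\mathbb C^*)^m$, says that $\operatorname{Im}(\lambda_i\bar\lambda_j)\ne0$ for $i\neq j$, which defines an open dense set. On it, the real coordinates $(\alpha,\beta)$ of $\lambda_l$, or of $\lambda_l-\lambda_{l'}$, in the basis $(\lambda_i,\lambda_j)$ are continuous, and (b), (c) say $(\alpha,\beta)\notin\mathbb Z^2$. This is an open condition. On a compact subset of the set defined by (a), $(\alpha,\beta)$ is bounded, so (b) and (c) remove only finitely many sets of the form $\lambda_l=n\lambda_i+n'\lambda_j$ or $\lambda_l-\lambda_{l'}=n\lambda_i+n'\lambda_j$, each a complex hyperplane because the indices are distinct. So density holds. For matrices, openness follows from continuity of the spectrum. For density, conjugate a matrix to upper triangular form and move its diagonal. $\square$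

Let
$$\mathcal H(d)=\{\mathcal G\in\mathcal M(d):(\lambda_1(p),\dots,\lambda_m(p))\in\Omega_m\ \text{ for all }p\in\mathrm{Sing}(\mathcal G)\}.$$
This is the set in Theorem A.

**Theorem B.** Let $X$ be a germ of holomorphic vector field at $0\in\mathbb C^m$, $X(0)=0$, with eigenvalues $\lambda\in\Omega_m$. Let $V$ be an irreducible germ of dimension $k$, $1\le k\le m-1$, smooth outside $0$, whose ideal is $X$-stable. Then $V$ is smooth, and $T_0V$ is spanned by the eigenvectors with indices in a set $C$, $|C|=k$. If $V,V'$ are two such germs with $V\cap V'=\{0\}$, then $C\cap C'=\emptyset$.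

**Theorem C.** Let $\mathcal G\in\mathcal H(d)$ and let $V\subsetneq\mathbb P^m$ be an irreducible invariant subvariety of minimal positive dimension $k$. Then all local branches of $V$ are smooth. The branches $a$ at $p\in V\cap\mathrm{Sing}(\mathcal G)$ are tangent to spans of eigenvectors indexed by pairwise disjoint sets $C_a$, $|C_a|=k$, and
$$\deg V=\frac1{(m+d)^k}\sum_{p\in V\cap\mathrm{Sing}(\mathcal G)}\ \sum_{\text{branches }a\text{ at }p}\frac{\big(\sum_{i=1}^m\lambda_i(p)\big)^k}{\prod_{i\in C_a}\lambda_i(p)}.\tag{3}$$

**Example 3.** Conditions (b) and (c) are not superfluous in Theorem B. If $\lambda_1+\lambda_2=n\lambda_3$ with $n\ge2$, which violates (b), the surface $x_1x_2=x_3^n$ in $\mathbb C^3$ is invariant under $\sum\lambda_ix_i\partial_i$; the gradient $(x_2,x_1,-nx_3^{n-1})$ vanishes only at $0$, so the singularity is isolated. If $\lambda_1+\lambda_2=\lambda_3+\lambda_4$, which violates (c), the same holds for $x_1x_2=x_3x_4$ in $\mathbb C^4$. Both germs are irreducible, because two components of a hypersurface in $\mathbb C^m$, $m\ge3$, meet in a singular set of positive dimension. We shall watch where these two enter the proof.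

## Weights of monomials and the formal grading at a singular point

We begin the proof of Theorem B. The following facts of commutative algebra are used. Ideals of a power series ring over a field are closed, $\bigcap_r(J+\mathfrak m^r)=J$ (Krull); so a series all of whose monomials lie in $J$ lies in $J$. In a regular local ring with maximal ideal $\mathfrak n$, elements whose classes in $\mathfrak n/\mathfrak n^2$ are linearly independent generate a prime ideal whose height is their number. Two nested primes of the same finite height are equal. The completion $\hat A$ of a Noetherian local ring $A$ is faithfully flat over $A$, so $J\hat A\cap A=J$ for every ideal $J$; and $A$ is regular if and only if $\hat A$ is.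

**Step 1: coordinates in which the semisimple part of $X$ is diagonal.** The purpose is to give each monomial a weight without linearizing $X$. Let $\hat{\mathcal O}$ be the formal completion of the ring of germs at $0$, with maximal ideal $\mathfrak m$. Since $X(0)=0$, $X$ acts as a derivation on each finite-dimensional algebra $A_r=\hat{\mathcal O}/\mathfrak m^{r+1}$. From
$$(X-\mu-\nu)^n(fg)=\sum_a\binom na(X-\mu)^af\cdot(X-\nu)^{n-a}g$$
we see that the generalized eigenspaces satisfy $(A_r)_\mu(A_r)_\nu\subset(A_r)_{\mu+\nu}$. Hence the semisimple part of $X$ on $A_r$, which is multiplication by $\mu$ on $(A_r)_\mu$, is a derivation; it is a polynomial in $X$. The maps $A_{r+1}\to A_r$ commute with $X$, so they carry generalized eigenspaces onto generalized eigenspaces. Therefore the semisimple parts are compatible and define a derivation $S$ of $\hat{\mathcal O}$. The eigenvalues of $X$ on $\mathfrak m/\mathfrak m^2$ are $\lambda_1,\dots,\lambda_m$, distinct by (a). Because eigenspaces surject as $r$ decreases, eigenvectors of $\mathfrak m/\mathfrak m^2$ lift successively to $x_i\in\mathfrak m$ with $Sx_i=\lambda_ix_i$. Thus $\hat{\mathcal O}=\mathbb C[[x]]$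 and $S=\sum\lambda_ix_i\partial_i$. The *weight* of $x^a$ is $a\cdot\lambda$. The linear parts of the $x_i$ form the basis dual to a basis of eigenvectors of the linear part of $X$.

**Step 2: the ideal of $V$ becomes a prime ideal stable under $S$.** Let $I\subset\mathbb C[[x]]$ be generated by the ideal of $V$. It is prime of height $m-k$. Indeed, the normalization of $\mathcal O_V$ is a finite $\mathcal O_V$-module and, since the germ is irreducible, a normal excellent local ring; its completion is a normal domain, and by flatness it contains the completion $\mathbb C[[x]]/I$ of $\mathcal O_V$. The completion has dimension $k$. Moreover $I$ is $X$-stable, so its image in each $A_r$ is stable under $X$, hence under $S$, which is a polynomial in $X$ there. As $I$ is closed, $S(I)\subset I$.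

**Step 3: three properties.** They translate $S$-stability and smoothness outside $0$ into algebra.

(W1) *If $J$ is an $S$-stable ideal, $f\in J$, and $f=\sum_\mu f_\mu$ where $f_\mu$ collects the monomials of weight $\mu$, then every $f_\mu\in J$.* In $A_r$ the image of $J$ is a subspace stable under the diagonalizable map $S$, so it contains the components of each of its elements. Thus $f_\mu\in J+\mathfrak m^{r+1}$ for all $r$, and $J$ is closed.

(W2) *Minimal primes over an $S$-stable ideal $J$ are $S$-stable.* The automorphisms $e^{tS}:x_i\mapsto e^{t\lambda_i}x_i$, $t\in\mathbb C$, preserve the image of $J$ in each $A_r$, hence $J$, and they permute its finitely many minimal primes. The group $(\mathbb C,+)$ is divisible, so it has no proper subgroup of finite index, and every minimal prime $P$ is preserved by all $e^{tS}$. Differentiating at $t=0$ on the image of $P$ in $A_r$ gives $S(P)\subset P+\mathfrak m^{r+1}$ for all $r$, so $S(P)\subset P$.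

(W3) *There is $s\ge1$ with*
$$\mathfrak m^s\subset I+\mathrm{Jac},\tag{4}$$
*where $\mathrm{Jac}$ is generated by the $(m-k)\times(m-k)$ minors of the matrices $(\partial f_a/\partial x_h)$ with $f_a\in I$.* Generators of the ideal of $V$ at $0$ generate its ideal sheaf nearby, by coherence. At a point of $V\setminus\{0\}$ near $0$, $V$ is smooth of dimension $k$, so some minor of their Jacobian matrix is nonzero. So the common zeros of the generators and of the minors lie in $\{0\}$, and the Nullstellensatz gives (4) with convergent series in convergent coordinates. The inclusion persists in the completion, and a formal change of coordinates multiplies the Jacobian matrix by an invertible matrix, so by Cauchy–Binet the ideal of minors does not change.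

In Example 2, (W3) fails: $I$ and all minors $2x_3,\ -3x_1^2x_2^5,\ -5x_1^3x_2^4$ lie in $(x_2,x_3)$.

Two more tools. Put $P_i=(x_h:h\ne i)$, the ideal of the $i$-th formal axis.

**Lemma 4.** (1) An $S$-stable prime $J$ with $\dim\mathbb C[[x]]/J=1$ is some $P_i$. (2) Every $S$-stable prime $J$ with $\dim\mathbb C[[x]]/J\ge1$ is contained in some $P_i$.

*Proof.* (1) Suppose $x_i,x_j\notin J$ with $i\ne j$. The one-dimensional complete domain $\mathbb C[[x]]/J$ has finite length modulo $x_i$, so it is finite over $\mathbb C[[x_i]]$, and $x_j$ satisfies a monic equation. That is, there is $0\ne g(x_i,x_j)\in J$. By (a), $\lambda_i$ and $\lambda_j$ are independent over $\mathbb R$, so distinct monomials in $x_i,x_j$ have distinct weights, and by (W1) some monomial $x_i^px_j^q$ lies in $J$. This contradicts primality. So all $x_h$ but at most one lie in $J$. As $J\ne\mathfrak m$, we have $P_i\subset J$ for some $i$, with equality because both are primes of dimension $1$.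

(2) If the dimension is at least $2$, choose $x_j\notin J$. The ideal $J+(x_j)$ is $S$-stable. By Krull's principal ideal theorem, and since $\mathbb C[[x]]$ is catenary, each of its minimal primes has dimension one less than $J$; by (W2) it is $S$-stable. Replace $J$ by such a prime, iterate down to dimension $1$, and use (1). $\square$

**Lemma 5 (graphs).** Let $A$ be a commutative ring, and split the variables into $x_\Lambda$ and $x_B$. Let $u_l\in A[[x_\Lambda,x_B]]$, $l\in\Lambda$, have zero constant terms, with $(\partial u_l/\partial x_{l'}(0))_{l,l'\in\Lambda}$ invertible over $A$. Then there are $\varphi_l\in A[[x_B]]$ with $\varphi_l(0)=0$ such that $(u_l)_{l\in\Lambda}=(x_l-\varphi_l)_{l\in\Lambda}$. The intersection of this ideal with $A[[x_B]]$ is $0$, so the $\varphi_l$ are determined by it. If $u_l=x_l+(\text{order}\ge2)$ for all $l$, then each $\varphi_l$ has order $\ge2$.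

*Proof.* The $A$-homomorphism $A[[y_\Lambda,x_B]]\to A[[x_\Lambda,x_B]]$, $y_l\mapsto u_l$, is an isomorphism on degree-one parts, hence on associated graded rings, hence an isomorphism. So $x_l=G_l(u,x_B)$ with unique series $G_l$. Put $\varphi_l=G_l(0,x_B)$. Then $x_l-\varphi_l=G_l(u,x_B)-G_l(0,x_B)\in(u)$. Conversely, setting $u=0$ in the identity $u_l(G(u,x_B),x_B)=u_l$ gives $u_l(\varphi,x_B)=0$, so $u_l$ vanishes modulo the $x_{l'}-\varphi_{l'}$. The quotient by $(x_l-\varphi_l)$ is $A[[x_B]]$, by substitution, so the intersection with $A[[x_B]]$ is $0$; if $(x_l-\varphi_l)=(x_l-\varphi'_l)$, then $\varphi_l-\varphi'_l$ lies in this intersection. If $u_l=x_l+h_l$ with $h_l$ of order $\ge2$, then $G_l=u_l-h_l(G,x_B)$, where $h_l(G,x_B)$ has order $\ge2$, and setting $u=0$ proves the last claim. $\square$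

**Step 4: the case $k=1$.** By Lemma 4(1), $I=P_i$ for some $i$. So the completion of $\mathcal O_V$ is regular, $V$ is smooth, and $T_0V$ is the $i$-th eigenline: $C=\{i\}$. From now on, until the section on disjointness, $k\ge2$; then $m\ge3$.

## A formal coordinate plane inside $V$

**Step 5: near the generic point of an axis, $V$ is a graph.** The purpose is to use smoothness outside $0$ along a formal axis. By Lemma 4(2), $I\subset P_i$ for some $i$; fix it. Not all minors lie in $P_i$, since otherwise $\mathfrak m^s\subset P_i$ by (4). So there are $f_1,\dots,f_{m-k}\in I$ and $\Lambda_0$ with $|\Lambda_0|=m-k$ and $\det(\partial f_a/\partial x_l)_{l\in\Lambda_0}\notin P_i$. Here $i\notin\Lambda_0$, because $f\in P_i$ implies $\partial f/\partial x_i\in P_i$. Let $B$ be the complement of $\Lambda_0\cup\{i\}$, so $|B|=k-1\ge1$.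

Let $\kappa=\mathbb C((x_i))$ and $E=\kappa[[x_h:h\ne i]]$. The local ring $\mathbb C[[x]]_{P_i}$ is regular, contains $\kappa$, and has residue field $\kappa$ and maximal ideal generated by the $x_h$, $h\ne i$; so $E$ is its completion, and $\mathbb C[[x]]\subset E$ by expanding in the $x_h$, $h\ne i$. The class of $f_a$ in $P_i/P_i^2\otimes\kappa$ has coordinates $\partial f_a/\partial x_h$ mod $P_i$. By the choice of minor, these classes are linearly independent. So in $\mathbb C[[x]]_{P_i}$ the $f_a$ generate a prime of height $m-k$; it is contained in the prime $I_{P_i}$ of the same height, and therefore $I_{P_i}=(f_1,\dots,f_{m-k})$. Lemma 5 over $\kappa$ gives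
$$IE=(x_l-\varphi_l:l\in\Lambda_0),\qquad\varphi_l\in\kappa[[x_B]],\quad\varphi_l(0)=0,\quad IE\cap\kappa[[x_B]]=0.\tag{5}$$

**Step 6: condition (b) kills the terms of $\varphi_l$ on a plane.** The derivation $S$ extends to $E$ by the same formula, with $x_i^n$ of weight $n\lambda_i$ for all $n\in\mathbb Z$, and it preserves $IE$. From $S(x_l-\varphi_l)=\lambda_lx_l-S\varphi_l\in IE$ we get
$$\lambda_l\varphi_l-S\varphi_l\in IE\cap\kappa[[x_B]]=0 .$$
So every monomial of $\varphi_l$ has weight $\lambda_l$; the exponent of $x_i$ in it may be negative. Fix $j\in B$. A monomial $x_i^nx_j^b$ in $\varphi_l$ has $b\ge1$, as $\varphi_l(0)=0$, and would give $\lambda_l=n\lambda_i+b\lambda_j$, contradicting (b). So $\varphi_l$ vanishes when $x_h=0$ for all $h\in B\setminus\{j\}$, and hence $IE\subset(x_h:h\ne i,j)E$. Setting $x_h=0$ for $h\ne i,j$ maps $\mathbb C[[x]]$ onto $\mathbb C[[x_i,x_j]]\subset\kappa[[x_j]]$ and kills $I$, so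
$$I\subset\mathfrak q:=(x_h:h\ne i,j)\subset\mathbb C[[x]].$$

For the surface $x_1x_2=x_3^n$ of Example 3 with $i=1$, one finds $\varphi_2=x_1^{-1}x_3^n$. This is exactly a monomial that (b) forbids, and it explains why (b) allows coefficients of both signs.

## The conormal module along the plane

**Step 7: condition (c) makes the conormal module monomial.** The purpose is to control the linear terms of $I$ across the plane. Let $D=\mathbb C[[x_i,x_j]]=\mathbb C[[x]]/\mathfrak q$, with maximal ideal $\mathfrak m_D$, and let $K$ be the image of $I$ in $\mathfrak q/\mathfrak q^2=\bigoplus_{l\ne i,j}Dx_l$. It is a $D$-submodule. The monomials $x_i^px_j^qx_l$, $l\ne i,j$, have pairwise distinct weights $p\lambda_i+q\lambda_j+\lambda_l$: for equal $l$ by (a), for different $l$ by (c). If $f\in I$, then each $f_\mu\in I$ by (W1), and the class of $f_\mu$ in $\mathfrak q/\mathfrak q^2$ consists of at most one monomial term. So $K$ contains every monomial of each of its elements. Put $\mathfrak a_l=\{g\in D:gx_l\in K\}$. Since ideals of $D$ are closed, the $\mathfrak a_l$ are monomial ideals and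
$$K=\bigoplus_{l\ne i,j}\mathfrak a_lx_l .$$

For $x_1x_2=x_3x_4$ with $i=1$, $j=3$, the module $K$ is generated by $x_1x_2-x_3x_4$, whose two terms have the same weight. This is what (c) forbids.

**Step 8: at most $m-k$ of the $\mathfrak a_l$ are nonzero.** If $\mathfrak a_l\ne0$ for all $l\in\Lambda'$, then $I$ contains elements congruent to $x_i^{p_l}x_j^{q_l}x_l$ modulo $\mathfrak q^2$, $l\in\Lambda'$. In the regular local ring $\mathbb C[[x]]_{\mathfrak q}$ their classes in $\mathfrak q/\mathfrak q^2\otimes\mathrm{Frac}(D)$ are linearly independent, so they generate a prime of height $|\Lambda'|$ inside $I_{\mathfrak q}$, which has height $m-k$. So $|\Lambda'|\le m-k$.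

**Step 9: exactly $m-k$ are nonzero, and they are large.** Let $f\in I$ with $f\equiv\sum g_lx_l$ mod $\mathfrak q^2$. Then $g_l\in\mathfrak a_l$, $\partial f/\partial x_l\equiv g_l$ mod $\mathfrak q$, and $\partial f/\partial x_i\equiv\partial f/\partial x_j\equiv0$ mod $\mathfrak q$ because $f\in\mathfrak q$. So modulo $\mathfrak q$ a minor that uses column $i$ or $j$ is zero, and a minor with columns $\Lambda$ lies in $\prod_{l\in\Lambda}\mathfrak a_l$. Reducing (4) modulo $\mathfrak q$ gives
$$\mathfrak m_D^s\subset\sum_{|\Lambda|=m-k}\ \prod_{l\in\Lambda}\mathfrak a_l,\tag{6}$$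
the sum being over $\Lambda\subset\{1,\dots,m\}\setminus\{i,j\}$. By Step 8 at most one $\Lambda$ contributes a nonzero product, and the left side is not zero. So exactly one $\Lambda$ contributes, and $\mathfrak m_D^s\subset\mathfrak a_l$ for every $l\in\Lambda$. In particular there are $f_l,f'_l\in I$, $l\in\Lambda$, with
$$f_l\equiv x_i^sx_l,\qquad f'_l\equiv x_j^sx_l\pmod{\mathfrak q^2}.\tag{7}$$
Let $C$ be the complement of $\Lambda$ in $\{1,\dots,m\}$. So $i,j\in C$ and $|C|=k$. Put $C'=C\setminus\{i,j\}$.

## Poles in $x_i$ against poles in $x_j$

**Step 10: two graphs.** The purpose is to describe $V$ as a graph once with poles only in $x_i$ and once with poles only in $x_j$. Work in $D[1/x_i][[x_h]]_{h\ne i,j}\supset\mathbb C[[x]]$. By (7), $u_l=x_i^{-s}f_l=x_l+(\text{order}\ge2\text{ in }(x_h)_{h\ne i,j})$. Lemma 5 over $D[1/x_i]$, with variables $x_\Lambda$ and $x_{C'}$, gives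
$$(f_l)_{l\in\Lambda}=(u_l)_{l\in\Lambda}=(x_l-\varphi_l)_{l\in\Lambda},\qquad\varphi_l\in D[1/x_i][[x_{C'}]]\text{ of order}\ge2\text{ in }x_{C'}.$$
In the same way, over $D[1/x_j]$, $(f'_l)=(x_l-\varphi'_l)$ with $\varphi'_l\in D[1/x_j][[x_{C'}]]$ of order $\ge2$.

**Step 11: the two graphs agree, so there are no poles.** Let $\mathbb F=\mathrm{Frac}(D)[[x_h]]_{h\ne i,j}$. The local ring $\mathbb C[[x]]_{\mathfrak q}$ contains $\mathrm{Frac}(D)$, which is also its residue field, and $\mathbb F$ is its completion. By (7) the $f_l$ have independent classes in $\mathfrak q/\mathfrak q^2\otimes\mathrm{Frac}(D)$, so they generate a prime of height $m-k$ in $\mathbb C[[x]]_{\mathfrak q}$, contained in $I_{\mathfrak q}$ and hence equal to it; likewise for the $f'_l$. So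
$$I\mathbb F=(x_l-\varphi_l)=(x_l-\varphi'_l),$$
and by the uniqueness in Lemma 5 over $\mathrm{Frac}(D)$ we get $\varphi_l=\varphi'_l$. Their coefficients lie in $D[1/x_i]\cap D[1/x_j]=D$, because $D$ is a unique factorization domain in which $x_i,x_j$ are non-associated primes. Thus $\varphi_l\in D[[x_{C'}]]=\mathbb C[[x_C]]$.

**Step 12: conclusion that $V$ is smooth.** By faithful flatness of $\mathbb C[[x]]_{\mathfrak q}\to\mathbb F$, and because $I$ is a prime contained in $\mathfrak q$,
$$x_l-\varphi_l\in I\mathbb F\cap\mathbb C[[x]]=I_{\mathfrak q}\cap\mathbb C[[x]]=I .$$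
The prime $(x_l-\varphi_l)_{l\in\Lambda}$ has height $m-k$ and is contained in $I$, so it equals $I$. Therefore $\mathbb C[[x]]/I\cong\mathbb C[[x_C]]$ is regular and $V$ is smooth. The $\varphi_l$ have no linear terms, so $T_0V$ is cut out by the linear parts of the $x_l$, $l\in\Lambda$: it is the span of the eigenvectors with indices in $C$.

## Disjointness of the index sets

**Step 13: $V$ contains each formal axis with index in $C$.** For $k\ge2$ and $l\in\Lambda$, exactly as in Step 6, $S(x_l-\varphi_l)\in I$ and $I\cap\mathbb C[[x_C]]=0$ give $S\varphi_l=\lambda_l\varphi_l$. Let $h\in C$. A monomial $x_h^n$ in $\varphi_l$ would give $n\lambda_h=\lambda_l$ with $l\ne h$, contradicting (a). So $\varphi_l\in P_h$, and $I\subset P_h$ for all $h\in C$. For $k=1$ this holds because $I=P_i$.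

Now let $V\cap V'=\{0\}$, with ideals $I,I'$. By the Nullstellensatz $I+I'$ contains a power of $\mathfrak m$. If $h\in C\cap C'$, where $C'$ is now the index set of $V'$, then $I+I'\subset P_h$, which is impossible. So $C\cap C'=\emptyset$, and Theorem B is proved. $\blacksquare$

## A residue formula for a twisted derivation

To compute $\deg V$ we need a formula on the normalization of $V$. It concerns a line bundle $H$ on which a vector field with values in another line bundle $A$ acts. In the notation below, $\nabla$ induces at a zero $p$ of $\xi$ a linear map $H_p\to H_p\otimes A_p$, because $\nabla(fs)(p)=f(p)\nabla s(p)$; it is multiplication by some $\theta_p\in A_p$. Also $D\xi_p:T_pY\to T_pY\otimes A_p$ has a determinant in $A_p^{\otimes k}$, so the quotients below are numbers.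

**Example 4.** On $\mathbb C^2$ let $X=a_0x_0\partial_0+a_1x_1\partial_1$ with $a_0\ne a_1$, $Y=\mathbb P^1$, $H=\mathcal O(1)$, $A$ trivial, and let $\nabla$ be the action of $X$ on functions homogeneous of degree $1$. At $[1:0]$, $\theta=a_0$ and the eigenvalue of $\xi$ is $a_1-a_0$; at $[0:1]$, $\theta=a_1$ and the eigenvalue is $a_0-a_1$. Indeed $\frac{-a_0}{a_1-a_0}+\frac{-a_1}{a_0-a_1}=1=\int c_1(\mathcal O(1))$.

**Proposition 7.** Let $Y$ be a compact complex manifold of dimension $k$ and $A,H$ holomorphic line bundles on $Y$. Let $\xi\in H^0(Y,TY\otimes A)$ have only nondegenerate zeros, and let $\nabla:\mathcal O(H)\to\mathcal O(H\otimes A)$ be $\mathbb C$-linear with $\nabla(fs)=\xi(f)s+f\nabla s$. Then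
$$\int_Yc_1(H)^k=\sum_{\xi(p)=0}\frac{(-\theta_p)^k}{\det D\xi_p}.\tag{8}$$

*Proof.* Let $Z$ be the finite zero set.

**Step 1: a connection on $Y\setminus Z$ adapted to $\nabla$.** The purpose is to find a curvature form whose $k$-th power vanishes off $Z$. Choose a Hermitian metric on $H$ that near each $p\in Z$ gives norm $1$ to some holomorphic frame. Let $\mathcal D$ be its Chern connection and $\Theta$ its curvature; then $\Theta=0$ near $Z$. Extend $\nabla$ to smooth sections by the Leibniz rule, with $\xi(f)=df(\xi)$. Both $\nabla$ and $\mathcal D^{1,0}_\xi$ satisfy this rule, so $g:=\nabla-\mathcal D^{1,0}_\xi$ is a smooth section of $A$. On $Y\setminus Z$ choose a smooth $A^{-1}$-valued $(1,0)$-form $\omega$ with $\omega(\xi)=1$. It exists locally, the condition is affine, and a partition of unity gives it globally, with the form near $Z$ prescribed in Step 3. Put $\beta=g\omega$, an ordinary $(1,0)$-form, $\mathcal D'=\mathcal D+\beta$, with curvature $\Theta'=\Theta+d\beta$. Then $\mathcal D'^{1,0}_\xi=\mathcal D^{1,0}_\xi+g=\nabla$.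

**Step 2: $\Theta'^k=0$ on $Y\setminus Z$.** Locally trivialize $A$ and choose coordinates with $\xi=\partial_{z_1}$. Solving a linear differential equation in $z_1$ gives a holomorphic frame $s$ of $H$ with $\nabla s=0$. Then $\mathcal D's=\eta s$ with $\eta$ of type $(1,0)$ and $\eta(\xi)s=\nabla s=0$. So $\eta=\sum_{j\ge2}\eta_jdz_j$, and $\Theta'=d\eta$ lies in the ideal generated by $dz_2,\dots,dz_k$. A product of $k$ elements of this ideal is zero.

**Step 3: reduction to small spheres.** Near $p\in Z$ use a frame of $A$ and the frame $s$ of $H$ of norm $1$, so that $\mathcal D=d$ and $g=\theta$, where $\nabla s=\theta s$ and $\theta$ is holomorphic. Write $\xi=\sum\xi_i\partial_{z_i}$ and $w_i=\xi_i(z)$; these are coordinates near $p$ because the zero is nondegenerate. Take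
$$\omega=\frac{u}{|w|^2},\qquad u=\sum_i\bar w_i\,dz_i,$$
so $\omega(\xi)=1$, and let $B_p=\{|w|<\varepsilon\}$. Since
$$\Theta'^k-\Theta^k=d\Big(\beta\wedge\sum_{j=0}^{k-1}\Theta^j\Theta'^{k-1-j}\Big),$$
while $\Theta'^k=0$ off $Z$ and $\Theta=0$ on $\overline{B_p}$, Stokes' theorem on $Y\setminus\bigcup B_p$ gives
$$\int_Y\Theta^k=\sum_{p\in Z}\int_{\partial B_p}\beta\wedge(d\beta)^{k-1}.\tag{9}$$
Both sides of Stokes' formula carry a minus sign, the right one because $\partial B_p$ is oriented as the boundary of $B_p$.

**Step 4: the local integral.** Here $\beta=\theta\omega$. As $\omega\wedge\omega=0$ and $u\wedge u=0$, the terms with $d\theta$ and $d|w|^{-2}$ drop out: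
$$\beta\wedge(d\beta)^{k-1}=\theta^k\omega\wedge(d\omega)^{k-1}=\theta^k|w|^{-2k}u\wedge(du)^{k-1}.$$
With $du=\sum d\bar w_j\wedge dz_j$,
$$u\wedge(du)^{k-1}=(k-1)!\sum_i\bar w_idz_i\wedge\prod_{j\ne i}d\bar w_j\wedge dz_j .$$
Each summand contains all of $dz_1,\dots,dz_k$, and $dz_1\wedge\dots\wedge dz_k=\det(\partial z/\partial w)\,dw_1\wedge\dots\wedge dw_k$. So
$$u\wedge(du)^{k-1}=\det(\partial z/\partial w)\,\sigma,\qquad\sigma=(k-1)!\sum_i\bar w_idw_i\wedge\prod_{j\ne i}d\bar w_j\wedge dw_j .$$
The form $|w|^{-2k}\sigma$ is invariant under $w\mapsto\varepsilon w$, $\varepsilon>0$. By Stokes on the unit ball, its integral over the unit sphere is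
$$\int_{|w|<1}d\sigma=k!\int_{|w|<1}\prod_jd\bar w_j\wedge dw_j=k!\,(2i)^k\frac{\pi^k}{k!}=(2\pi i)^k,$$
using $d\bar w\wedge dw=2i\,dx\wedge dy$ and the volume $\pi^k/k!$ of the ball. As $\varepsilon\to0$ the continuous factor $\theta^k\det(\partial z/\partial w)$ tends to $\theta_p^k/\det D\xi_p$. So (9) gives $\int_Y\Theta^k=(2\pi i)^k\sum_p\theta_p^k/\det D\xi_p$. Multiply by $(i/2\pi)^k$: since $c_1(H)$ is represented by $\frac{i}{2\pi}\Theta$ and $\frac{i}{2\pi}\cdot2\pi i=-1$, this is (8). $\blacksquare$

## The degree of a minimal invariant subvariety

We prove Theorem C. Let $\mathcal G\in\mathcal H(d)$ and let $V$ be as in its statement.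

**Step 1: $\mathrm{Sing}(V)$ is finite and contained in $\mathrm{Sing}(\mathcal G)$.** By Lemma 1(ii), $\mathrm{Sing}(V)$ is invariant, and so are its positive-dimensional components. These would have dimension less than $k$, contradicting minimality. So $\mathrm{Sing}(V)$ is finite. An invariant finite set contains no nonsingular point of $\mathcal G$, since it would contain a leaf germ.

**Step 2: Theorem B applies to the branches.** Let $p\in V\cap\mathrm{Sing}(\mathcal G)$ and let $V_a$ be the irreducible branches of the germ $(V,p)$; they have dimension $k$. Near $p$ but off $p$, $V$ is smooth, hence locally irreducible. So if $q\ne p$ lies on $V_a$, then $V_a$ and $V$ coincide near $q$. If $q$ also lies on $V_b$, then $V_a$ and $V_b$ coincide near $q$, hence $V_a=V_b$ by irreducibility. Thus distinct branches meet only at $p$, and each $V_a$ is smooth outside $p$. Let $Y_p$ be a local generator of $\mathcal G$ at $p$. If $f$ vanishes on $V_a$, then $Y_pf$ vanishes on $V_a\setminus\{p\}$, because there the leaf germs lie in $V=V_a$; by continuity it vanishes on $V_a$. So the ideal of $V_a$ is stable. The spectrum at $p$ lies in $\Omega_m$, so by Theorem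 B the branches are smooth, tangent to spans of eigenvectors indexed by pairwise disjoint sets $C_a$ with $|C_a|=k$.

**Step 3: lift to the normalization.** Since all branches are smooth, the normalization $\nu:Y\to V\subset\mathbb P^m$ is an immersion of a compact complex manifold of dimension $k$: locally it separates the branches. As $\mathcal G$ is tangent to all branches, $\xi$ lifts to $\xi_Y\in H^0(Y,TY\otimes\nu^*\mathcal O(d-1))$. Its zeros correspond to the branches $a$ at the points $p\in V\cap\mathrm{Sing}(\mathcal G)$. At such a zero the linear part is the restriction of that of $\xi$ to $T_pV_a$; it has determinant $\prod_{i\in C_a}\lambda_i(p)\ne0$.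

**Step 4: the derivation on $\nu^*\mathcal O(1)$.** Local sections of $\mathcal O(n)$ are functions homogeneous of degree $n$ on cones. The field $X$ is tangent to the cones over branches of $V$, because $\xi$ is tangent to the branches and $R$ is tangent to every cone. It maps functions of degree $1$ to functions of degree $d$. So it induces $\nabla:\mathcal O(\nu^*\mathcal O(1))\to\mathcal O(\nu^*\mathcal O(d))$ with $\nabla(fs)=\xi_Y(f)s+f\nabla s$, where for $f$ of degree $0$ the function $Xf$, of degree $d-1$, is $\xi_Y(f)$. At $p=[v]$ we have
$$(Xs)(v)=ds_v(\chi_pv)=\chi_ps(v),$$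
so $\theta_p=\chi_p$ when $\mathcal O(d-1)_p$ is trivialized by evaluation at $v$. This is the trivialization used for the $\lambda_i(p)$: on the chart $\ell=1$ the field $X-\ell(X)R$ represents $\xi$ in the frame $\ell^{d-1}$, whose value at $v$ is $1$.

**Step 5: the formula.** Since $\nu$ is birational onto $V$, $\int_Yc_1(\nu^*\mathcal O(1))^k=\deg V$. Proposition 7 with $H=\nu^*\mathcal O(1)$ and $A=\nu^*\mathcal O(d-1)$ gives
$$\deg V=\sum_p\sum_a\frac{(-\chi_p)^k}{\prod_{i\in C_a}\lambda_i(p)},$$
and inserting (2) yields (3). $\blacksquare$

## The open dense set $\mathcal U$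

We prove Theorem A.

**Step 1: $\mathcal H(d)$ is open and dense.** Let $\mathcal G_0\in\mathcal M(d)$. For $\mathcal G$ near $\mathcal G_0$ the $N$ nondegenerate singularities $p_1(\mathcal G),\dots,p_N(\mathcal G)$ vary holomorphically, and there are no others. Work with sections $\xi$ near one defining $\mathcal G_0$ and with a fixed affine chart around each $p_s(\mathcal G_0)$. The map
$$\xi\mapsto D\xi(p_s(\xi))\in\mathfrak{gl}_m(\mathbb C)$$
is a submersion. To see this, note that every polynomial vector field of degree $\le d$ on an affine chart extends to a section of $T\mathbb P^m\otimes\mathcal O(d-1)$ by homogenizing its components. So for a matrix $L$ there is a section $\eta$ that equals the linear field $L(z-p_s(\xi))$ in the chart. Replacing $\xi$ by $\xi+\varepsilon\eta$ with $\varepsilon$ small keeps $p_s$ and changes the linear part by $\varepsilon L$; hence the derivative is surjective. Preimages of open dense sets under submersions are open and dense. Apply this to the matrices with spectrum in $\Omega_m$ (Lemma 3), intersect over $s=1,\dots,N$, and use that $\mathcal M(d)$ is open and dense and that $\Omega_m$ is invariant under scaling.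

**Step 2: a local bound.** On $\mathcal H(d)$ the functions $b_k$ of (1), $1\le k\le m-1$, are well defined, being invariant under scaling and symmetric in the eigenvalues, and they are continuous. Given $\mathcal G_0\in\mathcal H(d)$, choose an open neighborhood $\mathcal N\subset\mathcal H(d)$ and an integer $D\ge1$ with $b_k\le D$ on $\mathcal N$ for all $1\le k\le m-1$.

**Step 3: on $\mathcal N$ a single $\mathcal Z_D$ suffices.** Let $\mathcal G\in\mathcal N\cap\mathrm{Bad}$. By Lemma 1(ii) it has a proper irreducible invariant subvariety of positive dimension. Let $V$ be one of minimal dimension $k$. In (3) the sets $C_a$ at each $p$ are disjoint and nonempty, hence distinct, so taking absolute values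
$$\deg V\le b_k(\mathcal G)\le D .$$
A general linear subspace of dimension $m-k-2$ is disjoint from $V$. Projecting $V$ from it (no projection if $k=m-1$) gives a hypersurface of $\mathbb P^{k+1}$ of degree $\le\deg V$, and the cone over it is a hypersurface of $\mathbb P^m$ of the same degree that contains $V$. Multiplying its equation by a power of a linear form, we see that $V$ lies in a hypersurface of degree $D$. So $\mathcal G\in\mathcal Z_D$. Since conversely $\mathcal Z_D\subset\mathrm{Bad}$,
$$\mathrm{Bad}\cap\mathcal N=\mathcal Z_D\cap\mathcal N.\tag{10}$$
By Proposition 2 this set is closed in $\mathcal N$ and has empty interior.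

**Step 4: end of the proof.** As $\mathcal G_0\in\mathcal H(d)$ was arbitrary, $\mathrm{Bad}\cap\mathcal H(d)$ is closed in $\mathcal H(d)$ with empty interior. So $\mathcal U=\mathcal H(d)\setminus\mathrm{Bad}$ is open and dense in $\mathcal H(d)$, hence by Step 1 in $\mathbb F\mathrm{ol}(d;1,m)$. By definition, no $\mathcal G\in\mathcal U$ has a proper invariant algebraic subset of positive dimension. If $L$ is a one-dimensional leaf of $\mathcal G\in\mathcal U$, then $L$ is invariant and infinite. By Lemma 1(i) its Zariski closure is an invariant algebraic set of positive dimension, so it is $\mathbb P^m$. $\blacksquare$
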